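# The largest spectral radius of a $kK_3$-free graph whose size is not divisible by $2k-1$

## 1. A complete core on $2k-1$ vertices, and the cost of what is attached to it

All graphs are finite, undirected and simple. We write $e(G)$ for the number of edges of $G$ and $\lambda(G)$ for its spectral radius, the largest eigenvalue of the adjacency matrix $A(G)$. For $X\subseteq V(G)$, $G[X]$ is the induced subgraph, $e(X)=e(G[X])$, $N_X(w)=N(w)\cap X$ and $d_X(w)=|N_X(w)|$. For a vector $y$ indexed by vertices, $y(X)=\sum_{s\in X}y_s$. The graph $kK_3$ is the union of $k$ vertex-disjoint triangles, and $G$ is $kK_3$-free if it contains no $k$ pairwise disjoint triangles as a (not necessarily induced) subgraph. $\ell K_1$ is the edgeless graph on $\ell$ vertices, and $G\vee H$ is the join: the disjoint union together with all edges between $V(G)$ and $V(H)$. Isolated vertices change neither $e(G)$ nor $\lambda(G)$, so isomorphism is always understood up to isolated vertices. Throughout, $k\ge 2$ is fixed and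
$$p=k-1,\qquad r=2k-1=2p+1 .$$

The talk turns on the following object.

**Definition (core).** A set $R\subseteq V(G)$ is a *core* of $G$ if

* (i) $|R|=2k-1$ and $G[R]$ is complete;
* (ii) $F=G-R$ is triangle-free, and the ends of each edge of $F$ have no common neighbor in $R$.

**Definition (cost).** Put
$$h(d)=\frac{d(r-d)}{r}=d-\frac{d^2}{r},\qquad \Lambda_R(G)=e(F)+\sum_{w\notin R}h(d_R(w)).$$

So an edge outside $R$ costs $1$, and a vertex outside $R$ with $d$ neighbors in $R$ costs $h(d)$. A vertex joined to all of $R$ or to none of it costs nothing. The formula $h(d)=d-d^2/r$ can be read as follows: such a vertex uses $d$ edges, but, as the next lemma shows, it contributes only $d^2/r$ to the square of the spectral radius.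

For example, let $k=2$, so $r=3$, $h(0)=h(3)=0$ and $h(1)=h(2)=\frac23$. The triangle $R$ in $K_3\vee tK_1$ is a core of cost $0$. If we add a pendant vertex at a vertex of $R$, the cost becomes $\frac23$. If we add a disjoint edge instead, it becomes $1$.

**Lemma 1.** If $R$ is a core of $G$ and $e(G)=m$, then $G$ is $kK_3$-free, $\lambda(G)\ge p$, and
$$(\lambda(G)-p)^2\ \ge\ m-k(k-1)-\Lambda_R(G). \tag{1}$$

*Proof.* By (ii), no triangle has zero or exactly one vertex in $R$. So every triangle has at least two vertices in $R$, and $k$ disjoint triangles would need $2k>|R|$ vertices of $R$. Hence $G$ is $kK_3$-free.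

For the inequality, write $d_w=d_R(w)$ and $\Sigma=\sum_{w\notin R}d_w^2$. Take the vector equal to $1$ on $R$ and to $\tau d_w$ at $w\notin R$, with $\tau\ge0$. The edges of $F$ contribute nonnegatively to the quadratic form, so the Rayleigh quotient gives
$$\lambda(G)\ \ge\ \frac{r(r-1)+2\tau\Sigma}{r+\tau^2\Sigma}.$$
The right side is the Rayleigh quotient of
$$\begin{pmatrix}r-1&\sqrt{\Sigma/r}\\ \sqrt{\Sigma/r}&0\end{pmatrix}$$
at the vector $(\sqrt r,\tau\sqrt\Sigma)^T$. If $\Sigma>0$, the top eigenvector of this matrix has positive entries, so some $\tau>0$ realizes the top eigenvalue $\ell$. If $\Sigma=0$, the quotient is $r-1=\ell$. In both cases $\ell$ is the larger root of $\ell^2-2p\ell-\Sigma/r=0$, so $\lambda(G)\ge\ell\ge p$ and $(\lambda(G)-p)^2\ge(\ell-p)^2=p^2+\Sigma/r$. Finally $d_w^2/r=d_w-h(d_w)$ and $m=rp+\sum_{w\notin R} d_w+e(F)$, because $e(R)=\binom r2=rp$. Hence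
$$p^2+\frac{\Sigma}{r}=p^2+(m-rp-e(F))-\sum_{w\notin R}h(d_w)=m-k(k-1)-\Lambda_R(G),$$
since $rp-p^2=p(p+1)=k(k-1)$. $\square$

For $K_r\vee tK_1$ the vector is exact: the radius is the larger root of $\lambda^2-2p\lambda-rt=0$, and $(\lambda-p)^2=p^2+rt=m-k(k-1)$.

The core and its cost serve the following problem.

## 2. Which graph with $m$ edges and no $k$ disjoint triangles has the largest $\lambda$?

The problem comes from Joyentanuj Das and Yamini V, "A sharp fixed-size spectral bound for $kK_3$-free graphs", arXiv:2608.05869 (2026). It starts from this known result: for fixed $k\ge2$ and all sufficiently large $m$, every $kK_3$-free graph $G$ with $m$ edges satisfies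
$$\lambda(G)\le (k-1)+\sqrt{m-k(k-1)},$$
with equality if and only if $(2k-1)\mid m$ and $G\cong K_{2k-1}\vee\bigl(\frac m{2k-1}-(k-1)\bigr)K_1$. If $2k-1$ does not divide $m$, the inequality is strict, and one asks for the exact maximum and for all graphs that attain it. We shall not use the known result.

The candidate is as follows. For $m\equiv a\pmod r$ with $1\le a\le r-1$ put $t=\frac{m-a}r-(k-1)$, and let $G_{m,a}$ be $K_{2k-1}\vee tK_1$ together with one extra vertex joined to exactly $a$ vertices of the clique $K_{2k-1}$. It has $rp+rt+a=m$ edges. Its clique is a core of cost $h(a)$.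

**Theorem A.** Fix $k\ge2$ and $1\le a\le 2k-2$. For all sufficiently large $m\equiv a\pmod{2k-1}$, the maximum of $\lambda(G)$ over $kK_3$-free graphs with $m$ edges equals $\lambda^*=\lambda(G_{m,a})$, and $G_{m,a}$ is the unique maximizer up to isolated vertices. With $M=m-(2k-1)(k-1)$, $\lambda^*$ is the largest root of
$$\Phi(\lambda)=\lambda^4-(2k-3)\lambda^3-(M+2k-2)\lambda^2-\bigl(M-a(2k-1-a)\bigr)\lambda+\frac{a(2k-1-a)(M-a)}{2k-1}. \tag{2}$$
Moreover
$$(\lambda^*-(k-1))^2=m-k(k-1)-h(a)+\frac{a^2h(a)}{r\,(\lambda^{*2}+\lambda^*-h(a))}, \tag{3}$$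
so $\lambda^*=k-1+\sqrt{m-k(k-1)-h(a)}+O(m^{-3/2})$.

This follows from a classification of all near-extremal graphs.

**Theorem B.** Fix $k\ge2$ and $0<c_0<\frac72k(k-1)$. There are $C,m_0$ such that if $m\ge m_0$ and $G$ is $kK_3$-free with $m$ edges and $\lambda(G)\ge k-1+\sqrt{m-c_0}$, then there is $R\subseteq V(G)$ satisfying (i) and (ii) (that is, a core) and

* (iii) $\;m-k(k-1)-\Lambda_R(G)\le(\lambda(G)-(k-1))^2\le m-k(k-1)-\Lambda_R(G)+Cm^{-1/2}.$

Conversely, every graph with a set $R$ satisfying (i), (ii) is $kK_3$-free and satisfies the left inequality in (iii). The theorem fails for every $c_0>\frac72k(k-1)$.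

**Corollary C.** Let $m\equiv a\pmod r$, $0\le a\le r-1$, put $G_{m,0}=K_{2k-1}\vee(\frac mr-p)K_1$ and $h(0)=0$, and let
$$\Gamma(0)=\tfrac{2(r-1)}r,\quad \Gamma(1)=\tfrac1r,\quad \Gamma(a)=\tfrac2r\min\{a-1,r-a-1\}\ (2\le a\le r-2),\quad \Gamma(r-1)=\tfrac{2(r-2)}r$$
(so $\Gamma(2)=\frac23$ for $r=3$). For large $m$, every $kK_3$-free $G\not\cong G_{m,a}$ with $m$ edges has $\lambda(G)\le k-1+\sqrt{m-k(k-1)-h(a)-\Gamma(a)+Cm^{-1/2}}$, and some such $G\not\cong G_{m,a}$ has $\lambda(G)\ge k-1+\sqrt{m-k(k-1)-h(a)-\Gamma(a)}$. So $G_{m,a}$ is the unique maximizer for every residue $a$, including $a=0$.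

The converse in Theorem B and the left inequality in (iii) are Lemma 1. The real work is to find $R$ and to prove the right inequality. Before that, we see how the arithmetic of $h$ turns Theorem B into Theorem A.

## 3. Costs modulo $r$ are strictly subadditive

Suppose first that we are allowed to look only at graphs with a core, and that $(\lambda-p)^2$ is $m-k(k-1)-\Lambda_R$ up to a vanishing error. Then we want to minimize $\Lambda_R$ for given $m$. Let us try this by hand.

Let $k=2$, $r=3$. Each outside vertex costs $0$ or $\frac23$, and each edge of $F$ costs $1$. If $3\nmid m$, the cost cannot be $0$, because then $m=3+3t$. So the cost is at least $\frac23$. Equality means that $F$ has no edge and exactly one outside vertex has $1$ or $2$ neighbors in $R$; the residue of $m$ decides which. This is $G_{m,a}$.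

Let $k=3$, $r=5$. Then $h(1)=h(4)=\frac45$ and $h(2)=h(3)=\frac65$. For residue $a=2$, one vertex with two neighbors costs $\frac65$, two vertices with one neighbor each cost $\frac85$, and vertices with $4$ and $3$ neighbors (sum $7\equiv2$) cost $2$. Two disjoint edges also cost $2$. Using a single vertex is cheapest in each comparison. This is a general fact.

**Lemma 2.** Regard $h$ as a function on residues modulo $r$ (well defined on $\{0,\dots,r\}$ since $h(0)=h(r)=0$). For $i,j\in\{1,\dots,r-1\}$,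
$$h(i)+h(j)-h(i+j)=\begin{cases}\dfrac{2ij}{r}& i+j\le r,\\[2mm] \dfrac{2(r-i)(r-j)}r& i+j\ge r,\end{cases} \tag{4}$$
which is positive. Consequently, for residues $c_1,\dots,c_n$, $n\ge 1$, we have $\sum h(c_i)\ge h(c_1+\dots+c_n)$, and the inequality is strict if $n\ge2$ and all $c_i$ are nonzero.

*Proof.* If $i+j\le r$, the linear terms cancel and the left side is $\frac{(i+j)^2-i^2-j^2}r=\frac{2ij}r$. If $i+j\ge r$, apply this to $r-i$ and $r-j$, whose sum $2r-i-j$ is at most $r$. Since $h(d)=h(r-d)$, we have $h(i)=h(r-i)$ and $h(j)=h(r-j)$. Moreover $2r-i-j\equiv-(i+j)$, so $h(2r-i-j)=h(i+j)$.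

If one of $i,j$ is the zero residue, then $h(i)+h(j)=h(i+j)$. So $h(i)+h(j)\ge h(i+j)$ for all residues, strictly if both are nonzero. Adding residues one at a time gives the weak inequality. If all $c_i$ are nonzero and $n\ge2$, the first addition is strict, and adding $c_3,\dots,c_n$ preserves strictness even when a partial sum is zero. $\square$

**Proof that $G_{m,a}$ is the unique maximizer, given Theorem B.**

**Reduction to $\Lambda_R(G)\le h(a)$.** This part brings Theorem B into play. By Lemma 1, $G_{m,a}$ is $kK_3$-free and $\lambda(G_{m,a})\ge p+\sqrt{m-c_0}$ with $c_0=k(k-1)+h(a)$. For integers $a$ we have $a(r-a)\le p(p+1)=k(k-1)$, so $c_0\le(1+\frac1r)k(k-1)<\frac72k(k-1)$. Let $G$ be $kK_3$-free with $m$ edges and $\lambda(G)\ge\lambda(G_{m,a})$. Theorem B gives a core $R$, and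
$$m-k(k-1)-h(a)\le(\lambda(G)-p)^2\le m-k(k-1)-\Lambda_R(G)+Cm^{-1/2}.$$
Hence $\Lambda_R(G)\le h(a)+Cm^{-1/2}$. Both $\Lambda_R(G)$ and $h(a)$ lie in $\frac1r\mathbb Z$, so for large $m$ we get $\Lambda_R(G)\le h(a)$.

**Arithmetic.** This part shows that the cost $h(a)$ is reached in only one way. Put $F=G-R$, $f=e(F)$, $d_w=d_R(w)$. From $m=rp+\sum_{w\notin R} d_w+f$ we get $f+\sum_{w\notin R}d_w\equiv a\pmod r$. Form the multiset of *items*: one item equal to $1$ for each edge of $F$, and one item $d_w$ for each $w\notin R$ with $0<d_w<r$. All items lie in $\{1,\dots,r-1\}$, and their sum is $\equiv a\not\equiv0$, so there is at least one. Since $1=h(1)+\frac1r$,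
$$\Lambda_R(G)=\frac fr+\sum_{\text{items }c}h(c). \tag{5}$$
If there were two or more items, Lemma 2 would give $\Lambda_R(G)>h(a)$, a contradiction. So there is exactly one item, and it equals $a$. Then $\Lambda_R(G)=\frac fr+h(a)\le h(a)$, so $f=0$ and the item is a vertex $w$ with $d_w=a$. All other outside vertices are joined to all of $R$ or isolated, there are no edges outside $R$, and $rp+r\cdot\#\{\text{full vertices}\}+a=m$ fixes the number of full vertices as $t$. Thus $G\cong G_{m,a}$. Since $G_{m,a}$ is itself $kK_3$-free with $m$ edges, it is the unique maximizer. $\square$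

## 4. The exact value from a $4\times4$ quotient matrix

Recall that a partition of $V(G)$ is equitable if each vertex of a cell has the same number of neighbors in each given cell; these numbers form the quotient matrix. For connected $G$ the quotient matrix is irreducible and nonnegative. Its positive Perron eigenvector, lifted to be constant on cells, is a positive eigenvector of $A(G)$, so its largest eigenvalue is $\lambda(G)$.

**Proof of (2) and (3).** Let $m$ be so large that $t\ge1$. In $G_{m,a}$ let $A$ be the set of the $a$ clique vertices joined to the extra vertex. The partition into $A$, $R\setminus A$, the $t$ full vertices, and the extra vertex is equitable with quotient matrix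
$$\begin{pmatrix}a-1&r-a&t&1\\a&r-a-1&t&0\\a&r-a&0&0\\a&0&0&0\end{pmatrix}.$$
We compute its characteristic polynomial by eliminating the last two coordinates. The lower right block of $\lambda I$ minus the matrix is $\lambda I_2$, and
$$\begin{pmatrix}t&1\\t&0\end{pmatrix}\begin{pmatrix}a&r-a\\a&0\end{pmatrix}=\begin{pmatrix}ta+a&t(r-a)\\ta&t(r-a)\end{pmatrix}.$$
With $c=1+t/\lambda$, the Schur complement is
$$\begin{pmatrix}\lambda+1-ac-\frac a\lambda&-(r-a)c\\-ac&\lambda+1-(r-a)c\end{pmatrix},$$
so the characteristic polynomial is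
$$\lambda^2\Bigl[\bigl(\lambda+1-ac-\tfrac a\lambda\bigr)\bigl(\lambda+1-(r-a)c\bigr)-a(r-a)c^2\Bigr].$$
The $c^2$-terms cancel. Put $u=\lambda^2+\lambda$ and $H=a(r-a)=rh(a)$, and use $\lambda c=\lambda+t$. The polynomial equals
$$\lambda^2(\lambda+1)\bigl(\lambda+1-\tfrac a\lambda\bigr)-\lambda^2c\Bigl(r(\lambda+1)-\tfrac H\lambda\Bigr)=u(u-a)-(\lambda+t)(ru-H). \tag{6}$$
Expanding the right side,
$$\lambda^4+(2-r)\lambda^3+(1-r-a-rt)\lambda^2+(H-a-rt)\lambda+tH .$$
Since $rt+a=m-rp=M$, $t=(M-a)/r$ and $r=2k-1$, this is $\Phi(\lambda)$, which proves (2).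

For (3), let $\lambda=\lambda^*$, so $u(u-a)=(\lambda+t)(ru-H)$. Here $u>h(a)$ because $\lambda^*$ is large. Dividing by $u$ gives $u-a=r(\lambda+t)-H(\lambda+t)/u$, that is (with $r-1=2p$)
$$\lambda^2-2p\lambda-(rt+a)=-\frac{H(\lambda+t)}u ,$$
and dividing by $u(ru-H)$ gives $\frac{\lambda+t}u=\frac{u-a}{r(u-h(a))}$. Combine the two and use $p^2+rt+a=p^2+m-rp=m-k(k-1)$:
$$(\lambda-p)^2=m-k(k-1)-h(a)\frac{u-a}{u-h(a)}=m-k(k-1)-h(a)+\frac{h(a)(a-h(a))}{u-h(a)} .$$
Since $a-h(a)=a^2/r$, this is (3). By Lemma 1, $(\lambda^*-p)^2\ge m-k(k-1)-h(a)$, so $u\ge m/2$ for large $m$ and the last term is $O(1/m)$. Taking square roots changes $\lambda^*$ by $O(m^{-3/2})$. $\square$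

A check by hand of the formula for $\lambda(G_{m,a})$: let $k=2$, $a=1$, $m=7$. Then $t=1$ and $G_{7,1}$ is $K_4$ with a pendant vertex, and $M=4$. Formula (2) gives $\lambda^4-\lambda^3-6\lambda^2-2\lambda+2=(\lambda+1)(\lambda^3-2\lambda^2-4\lambda+2)$. The direct quotient (attachment vertex, the other three vertices of $K_4$, pendant vertex) has characteristic polynomial $\lambda^2(\lambda-2)-3\lambda-(\lambda-2)=\lambda^3-2\lambda^2-4\lambda+2$, in agreement.

It remains to prove Theorem B and Corollary C.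

## 5. Two families that agree to first order

How precise must the upper bound be? The numbers $p+\sqrt{m-k(k-1)}$ and $p+\sqrt{m-k(k-1)-h(a)}$ differ by about $h(a)/(2\sqrt m)$. So we must know $\lambda$ up to $o(m^{-1/2})$. Here is the natural first tool.

**Lemma 3.** Let $\lambda=\lambda(H)$ and let $t(H)$ be the number of triangles of $H$. Then $3t(H)\ge\lambda(\lambda^2-e(H))$. In particular $\lambda(H)\le\sqrt{e(H)}$ if $H$ is triangle-free.

*Proof.* Let $\lambda=\lambda_1\ge\lambda_2\ge\cdots$ be the eigenvalues; $|\lambda_i|\le\lambda$. Since $\sum\lambda_i^3=6t(H)$ and $\sum\lambda_i^2=2e(H)$,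
$$6t(H)\ge\lambda^3-\lambda\sum_{i\ge2}\lambda_i^2=\lambda^3-\lambda(2e(H)-\lambda^2)=2\lambda(\lambda^2-e(H)).\qquad\square$$

One could hope to bound $t(G)$ for $kK_3$-free $G$ and insert it here. Writing $\lambda=\sqrt m+\mu$ with bounded $\mu$, the right side is $2\mu m+O(\sqrt m)$. But $K_r\vee nK_1$, with $m=rp+rn$, has $\binom r3+rp\,n=pm+O(1)$ triangles. So no bound on $t(G)$ can lead to more than $2\mu\le 3p+o(1)$, that is $\mu\le\frac32p+o(1)$, while the truth is $\mu\approx p$. The method stops already at the constant term of $\lambda-\sqrt m$.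

A second difficulty is that a completely different graph has the same constant term. It also settles the last sentence of Theorem B.

**The graph $K_p\vee K_{s,s}$, and sharpness of $\frac72k(k-1)$.** It is $kK_3$-free, since every triangle uses one of the $p$ dominating vertices. Let the Perron vector be $x$ on $K_p$ and $z$ on $K_{s,s}$. Then $\lambda x=(p-1)x+2sz$ and $\lambda z=px+sz$, so $(\lambda-p+1)(\lambda-s)=2ps$. With $\delta=\lambda-s$ this reads $\delta=\frac{2ps}{s+\delta-p+1}$, so $\delta\to2p$ and then $\delta=2p-\frac{2p(p+1)}s+O(s^{-2})$. Here $m=s^2+2ps+\frac{p(p-1)}2$, and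
$$(\lambda-p)^2=\Bigl(s+p-\tfrac{2p(p+1)}s+O(s^{-2})\Bigr)^2=s^2+2ps+p^2-4p(p+1)+O(1/s).$$
Since $p^2-\frac{p(p-1)}2=\frac{p(p+1)}2$, this is $m-\frac72k(k-1)+o(1)$. So for each $c_0>\frac72k(k-1)$ and all large $s$, this graph satisfies the hypothesis of Theorem B.

It has no core. For $k\ge3$ its clique number is $p+2=k+1<2k-1$, so (i) fails. For $k=2$ every triangle $R$ contains the dominating vertex, which is a common neighbor of the ends of each edge of $G-R$, and such edges exist for $s\ge2$. So (ii) fails. Hence Theorem B fails for every $c_0>\frac72k(k-1)$.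

Both families have $\lambda=\sqrt m+p+O(m^{-1/2})$. To separate them one must compute the next term, and first one needs a local property that tells them apart. It is the following.

**Definition (good vertex).** A vertex $v$ of $G$ is *good* if $G[N(v)]$ has a matching of size $3k$.

In $K_p\vee K_{s,s}$ with $s\ge3k$, the $p$ dominating vertices are good. A vertex of $K_{s,s}$ is not, because its neighborhood induces $K_p\vee sK_1$, with matching number at most $p$. In $K_r\vee nK_1$ no vertex is good: the neighborhood of a clique vertex induces $K_{2p}\vee nK_1$, with matching number at most $2p<3k$, and the neighborhood of an outer vertex induces $K_r$, with matching number $p$.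

The proof of Theorem B excludes $p$ good vertices by a second-order computation. In the remaining case it finds a bounded set $S$ of vertices of large degree and proves that the Perron vector, restricted to $S$, is almost constant on one set $R\subseteq S$ and almost zero elsewhere. What forces this is the defect term of a Cauchy–Schwarz inequality, which we now set up.

## 6. Deleting a bounded set: the resolvent inequalities

For symmetric matrices, $P\preceq Q$ means that $Q-P$ is positive semidefinite. If $\varphi\le\psi$ on the spectrum of a symmetric matrix $A$, then $\varphi(A)\preceq\psi(A)$, since both are diagonal in the same orthonormal basis.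

**Lemma 4.** Let $G$ have $m$ edges, $\lambda=\lambda(G)$, $\emptyset\ne S\subsetneq V(G)$, $F=G-S$, $f=e(F)$, $\sigma=e(S)$, and let $D=m-f-\sigma$ be the number of edges between $S$ and $V\setminus S$. Let $\lambda(F)\le\theta<\lambda$, and let $x\ge0$, $x\ne0$, be an eigenvector for $\lambda$. Then $x_S\ne0$. Put $y=x_S/|x_S|$, let $B$ be the $(V\setminus S)\times S$ block of $A(G)$, $A_S=A(G[S])$, $A_F=A(F)$, $b=By$, $\alpha=y^TA_Sy$. Then
$$\lambda=\alpha+b^T(\lambda I-A_F)^{-1}b, \tag{7}$$
$$D-|b|^2=\sum_{w\notin S}\bigl(d_S(w)-y(N_S(w))^2\bigr),\ \text{ each summand}\ \ge0, \tag{8}$$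
$$\lambda(\lambda^2-m)+\lambda\sigma+\lambda(D-|b|^2)\le\alpha(\lambda^2-\theta^2)+b^TA_Fb+\lambda(\theta^2-f), \tag{9}$$
$$\lambda(\lambda^2-m)+\lambda\sigma\le\alpha(\lambda^2-\theta^2)+2\sum_{s\in S}e_F(N_F(s))+\lambda(\theta^2-f), \tag{10}$$
where $N_F(s)=N(s)\setminus S$ and $e_F(X)=e(F[X])$. Moreover $0\le b_w\le\sqrt{|S|}$, $\;0\le b^TA_Fb\le2|S|f$, $\;0\le\alpha\le\lambda(G[S])\le|S|-1$.

*Proof.* If $x_S=0$, then $x_F$ is a nonzero vector with $A_Fx_F=\lambda x_F$, contradicting $\lambda(F)<\lambda$. The eigenvalue equations are $\lambda x_F=Bx_S+A_Fx_F$ and $\lambda x_S=A_Sx_S+B^Tx_F$. The first gives $x_F=(\lambda I-A_F)^{-1}Bx_S$. Insert this into the second, multiply by $x_S^T$ and divide by $|x_S|^2$; this is (7). Since $b_w=y(N_S(w))$ and $D=\sum_{w\notin S}d_S(w)$, the identity (8) is clear; each summand is nonnegative by Cauchy–Schwarz, as $|y|=1$.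

The eigenvalues $\vartheta$ of $A_F$ lie in $[-\theta,\theta]$, so $\frac1{\lambda-\vartheta}=\frac{\lambda+\vartheta}{\lambda^2-\vartheta^2}\le\frac{\lambda+\vartheta}{\lambda^2-\theta^2}$, that is,
$$(\lambda I-A_F)^{-1}\preceq\frac{\lambda I+A_F}{\lambda^2-\theta^2}.$$
With (7), $(\lambda-\alpha)(\lambda^2-\theta^2)\le\lambda|b|^2+b^TA_Fb$. Insert $|b|^2=m-f-\sigma-(D-|b|^2)$ and rearrange to get (9).

For (10), the matrix $B^T(\lambda I-A_F)^{-1}B$ is positive semidefinite and $|y|=1$, so the quadratic form at $y$ is at most the trace: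
$$b^T(\lambda I-A_F)^{-1}b\le\operatorname{tr}B^T(\lambda I-A_F)^{-1}B\le\frac{\operatorname{tr}B^T(\lambda I+A_F)B}{\lambda^2-\theta^2}=\sum_{s\in S}\frac{\lambda|N_F(s)|+2e_F(N_F(s))}{\lambda^2-\theta^2}.$$
As $\sum_s|N_F(s)|=D=m-f-\sigma$, we get $(\lambda-\alpha)(\lambda^2-\theta^2)\le\lambda(m-f-\sigma)+2\sum_se_F(N_F(s))$, which rearranges to (10).

The bounds: $b_w=y(N_S(w))\le\sqrt{|S|}$ by Cauchy–Schwarz, so each edge of $F$ contributes at most $2|S|$ to $b^TA_Fb$. The bounds on $\alpha$ are clear. $\square$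

Two classical theorems will be used. Mantel's theorem: a triangle-free graph on $n$ vertices has at most $n^2/4$ edges. The Erdős–Gallai theorem (1959): an $n$-vertex graph, $n\ge2p+1$, with matching number at most $p$ has at most $\max\{\binom{2p+1}2,\binom p2+p(n-p)\}$ edges.

## 7. Theorem B, first part: the size of $\lambda$ and the exclusion of $p$ good vertices

Let $G$ be as in Theorem B, $\lambda=\lambda(G)$. Constants in $O(\cdot)$ depend only on $k$ and $c_0$, and $m$ is assumed large whenever needed. In particular no set of $O(1)$ vertices is all of $V(G)$.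

**Step 0. The size of $\lambda$.** The purpose is to place $\lambda$ within a constant of $\sqrt m$. By hypothesis $\lambda\ge p+\sqrt{m-c_0}\ge p+\sqrt m-c_0/\sqrt m>\sqrt m$. Also $\lambda^2-m=(\lambda-p)^2-m+2p\lambda-p^2\ge2p\lambda-p^2-c_0$. Since $2p\lambda^2-(p^2+c_0)\lambda$ is increasing for $\lambda\ge\sqrt m$,
$$\lambda(\lambda^2-m)\ge2pm-O(\sqrt m),\qquad\lambda^2\ge m+\sqrt m. \tag{11}$$
Let $T$ be the vertex set of a maximal family of disjoint triangles. Then $|T|\le3p\le3k$ and $G-T$ is triangle-free. If $T=\emptyset$, Lemma 3 gives $\lambda\le\sqrt m$, a contradiction. So apply (9) with $S=T$ and $\theta^2=f$. This is allowed: $\lambda(F)\le\sqrt f$ by Lemma 3, and $f\le m<\lambda^2$. Dropping nonnegative terms on the left,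
$$\lambda(\lambda^2-m)\le|T|(\lambda^2-f)+2|T|f\le2|T|\lambda^2\le6k\lambda^2 .$$
Hence $\lambda^2-m\le6k\lambda$, so $\lambda\le3k+\sqrt{9k^2+m}$ and
$$\sqrt m<\lambda\le\sqrt m+6k. \tag{12}$$
The constant $6k$ is far from $p$: the set $T$ was used with no information on where $y$ lives. We now choose better sets.

**Step 1. There are at most $p$ good vertices.** The purpose is to bound the set $Q$ of good vertices, $q=|Q|$, and to see what happens at $q=p$. Suppose there were $k$ good vertices. Choose for them, one after another, a triangle on each, avoiding the other $k-1$ good vertices and the at most $2(k-1)$ further vertices already used. At most $3k-3<3k$ vertices are forbidden, each kills at most one edge of the matching of size $3k$ in the neighborhood, so a free matching edge remains. We obtain $kK_3$, a contradiction. So $q\le p$.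

If $q=p$, then $G-Q$ is triangle-free. Indeed, given a triangle in $G-Q$, choose triangles on the $p$ good vertices greedily; at each stage at most $(p-1)+2(p-1)+3=3p=3k-3<3k$ vertices are forbidden. Together with the given triangle this is $kK_3$, a contradiction.

**Step 2. There are at most $p-1$ good vertices.** The purpose is to exclude graphs resembling $K_p\vee K_{s,s}$; this is where $\frac72k(k-1)$ is used. Suppose $q=p$. Then $F=G-Q$ is triangle-free, and we apply (10) with $S=Q$, $\theta^2=f$. Put $\lambda_S=\lambda(G[Q])\le p-1$, so $\alpha\le\lambda_S$, and $e_s=e_F(N_F(s))\le f\le m$. By (12), $\lambda^2-f=(m-f)+O(\sqrt m)$. With (11),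
$$2pm-O(\sqrt m)\le(p-1)(m-f)+2\sum_{s}e_s\le(p-1)(m-f)+2pf=2pm-(p+1)(m-f).$$
So $m-f=O(\sqrt m)$, and then $\sum_se_s\ge pm-O(\sqrt m)$. Since each of the $p$ numbers $e_s$ is at most $m$, each is at least $m-O(\sqrt m)$. The graph $F[N_F(s)]$ is triangle-free, so Mantel's theorem gives $|N_F(s)|\ge2\sqrt{e_s}\ge2\sqrt m-O(1)$. Summing over $s$, $D\ge2p\sqrt m-O(1)$, and $f\le m-D\le m-2p\sqrt m+O(1)$.

Insert this in (10), using $2\sum e_s\le2pf$ and $2p-\lambda_S\ge0$:
$$\lambda(\lambda^2-m)+\lambda\sigma\le\lambda_S(\lambda^2-f)+2pf\le\lambda_S\lambda^2+(2p-\lambda_S)(m-2p\sqrt m)+O(1).$$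
Write $\lambda=\sqrt m+\mu$, $0<\mu\le6k$. Then $\lambda(\lambda^2-m)=2\mu m+3\mu^2\sqrt m+\mu^3$ and $\lambda^2=m+2\mu\sqrt m+\mu^2$, so
$$2\mu m\le2pm+\sqrt m\bigl[2\lambda_S\mu-3\mu^2-\sigma-2p(2p-\lambda_S)\bigr]+O(1).$$
The bracket is bounded, so $\mu\le p+O(m^{-1/2})$. By Step 0, $\mu\ge p-c_0m^{-1/2}$. So $\mu=p+O(m^{-1/2})$. Replacing $\mu$ by $p$ in the bracket and dividing by $\sqrt m$,
$$2(\mu-p)\sqrt m\le4p\lambda_S-7p^2-\sigma+O(m^{-1/2}). \tag{13}$$
We claim that $\sigma-4p\lambda_S\ge-\frac72p(p-1)$. For $p=1$, $\sigma=\lambda_S=0$. For $p\ge2$, the other $p-1$ eigenvalues of $G[Q]$ sum to $-\lambda_S$, and all squares sum to $2\sigma$. So $2\sigma\ge\lambda_S^2+\frac{\lambda_S^2}{p-1}$, i.e. $\sigma\ge\frac{p\lambda_S^2}{2(p-1)}$. With $\lambda_S=(p-1)\tau$, $0\le\tau\le1$,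
$$\sigma-4p\lambda_S\ge p(p-1)\bigl(\tfrac{\tau^2}2-4\tau\bigr)\ge-\tfrac72p(p-1),$$
since $\frac{\tau^2}2-4\tau$ is decreasing on $[0,1]$. By (13), $2(\mu-p)\sqrt m\le\frac72p(p-1)-7p^2+O(m^{-1/2})=-\frac72p(p+1)+O(m^{-1/2})$, and
$$(\lambda-p)^2=(\sqrt m+\mu-p)^2=m+2(\mu-p)\sqrt m+O(1/m)\le m-\tfrac72k(k-1)+O(m^{-1/2}).$$
This contradicts $(\lambda-p)^2\ge m-c_0$ with $c_0<\frac72k(k-1)$. Hence $q\le p-1$.

## 8. Theorem B, second part: the Perron vector concentrates on a $K_{2k-1}$

**Step 3. A vertex of linear degree.** The purpose is to guarantee that $m$ edges do not all sit at vertices of small degree. Let $\varepsilon_0=\frac1{500k^2}$. We claim $\Delta(G)\ge\varepsilon_0m$. Suppose not. Let $F'=G-Q$ and $f'=e(F')$; then $f'\ge m-k\varepsilon_0m\ge m/4$. Every triangle of $F'$ contains a vertex $v\in T\setminus Q$. As $v$ is not good, a maximum matching of $G[N(v)]$ has fewer than $6k$ vertices, and they cover all edges of $G[N(v)]$. So $v$ lies in at most $6k\varepsilon_0m$ triangles, and $t(F')\le3k\cdot6k\varepsilon_0m=18k^2\varepsilon_0m$.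

Put $\theta=\max\{\lambda(F'),\sqrt{f'}\}$. By Lemma 3, if $\theta=\lambda(F')$ then $\theta(\theta^2-f')\le54k^2\varepsilon_0m$. So in all cases, as $\theta\ge\sqrt{f'}\ge\frac12\sqrt m$,
$$0\le\theta^2-f'\le\frac{54k^2\varepsilon_0m}{\sqrt{f'}}\le108k^2\varepsilon_0\sqrt m<\tfrac14\sqrt m .$$
Thus $\theta^2<m+\frac14\sqrt m<\lambda^2$ by (11). If $q=0$, then $\lambda=\lambda(F')\le\theta<\lambda$, a contradiction. If $q\ge1$, apply (10) with $S=Q$. Here $\alpha\le k$; $\sum_{s\in Q}e_{F'}(N_{F'}(s))\le(p-1)m$ since $q\le p-1$; $\lambda^2-\theta^2\le\lambda^2-f'\le k\varepsilon_0m+O(\sqrt m)$; and $\lambda(\theta^2-f')\le108k^2\varepsilon_0m+O(\sqrt m)$. With (11),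
$$2pm-O(\sqrt m)\le k^2\varepsilon_0m+2(p-1)m+108k^2\varepsilon_0m+O(\sqrt m),$$
i.e. $2\le109k^2\varepsilon_0+O(m^{-1/2})<1$ for large $m$, a contradiction. Note that this used $q\le p-1$, hence Step 2.

**Step 4a. The set $S$, and the set $R$ on which $y$ concentrates.** The purpose is to find $R$ with $y\approx\mathbf 1_R/\sqrt{|R|}$. Let
$$\varepsilon=\frac{\varepsilon_0^2}{128},\quad L=\{v:d(v)\ge\varepsilon m\},\quad S=L\cup T,\quad N=|S|\le\frac2\varepsilon+3k=O(1).$$
Then $F=G-S$ is triangle-free and $\Delta(F)<\varepsilon m$. Use Lemma 4 with this $S$ and $\theta^2=f$. By (9) and $\lambda^2>m$, $\lambda(D-|b|^2)\le N(\lambda^2-f)+2Nf\le2N\lambda^2$, so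
$$D-|b|^2=O(\sqrt m). \tag{14}$$
Let $v_0$ have maximum degree. By Step 3, $v_0\in L\subseteq S$, so $D\ge d(v_0)-N\ge\frac12\varepsilon_0m$. For $\emptyset\ne X\subseteq S$ let $n_X$ be the number of $w\in V(F)$ with $N_S(w)=X$. Then $D=\sum_X|X|n_X$, and by (8), (14),
$$\sum_Xn_X\bigl(|X|-y(X)^2\bigr)=O(\sqrt m)\quad\text{with nonnegative terms.} \tag{15}$$
By pigeonhole choose $R$ with $|R|n_R\ge2^{-N}D$, and put $\rho=|R|$. Then $n_R\ge cm$ with $c>0$ depending only on $k$. So (15) gives $\rho-y(R)^2=O(m^{-1/2})$. As $0\le y(R)/\sqrt\rho\le1$, we have $y(R)/\sqrt\rho\ge y(R)^2/\rho$, and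
$$\bigl|y-\mathbf 1_R/\sqrt\rho\bigr|^2=2-\frac{2y(R)}{\sqrt\rho}\le\frac{2(\rho-y(R)^2)}\rho=O(m^{-1/2}). \tag{16}$$

**Step 4b. Almost all attached vertices see exactly $R$.** The purpose is to count the exceptions. By (16) and Cauchy–Schwarz, $y(X)=|X\cap R|/\sqrt\rho+O(m^{-1/4})$ for all $X\subseteq S$. So for nonempty $X\ne R$,
$$|X|-y(X)^2=|X|-\frac{|X\cap R|^2}\rho+O(m^{-1/4}).$$
If $X\not\subseteq R$, the main part is at least $|X|-|X\cap R|\ge1$. If $X\subsetneq R$, then $\rho\ge2$ and the main part is $\frac{|X|(\rho-|X|)}\rho\ge\frac{\rho-1}\rho\ge\frac12$. So $|X|-y(X)^2\ge\frac14$ for large $m$, and (15) gives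
$$\sum_{\emptyset\ne X\ne R}|X|n_X\le N\sum_{\emptyset\ne X\ne R}n_X=O(\sqrt m). \tag{17}$$
If $v_0\notin R$, each neighbor $w\in V(F)$ of $v_0$ has $\emptyset\ne N_S(w)\ne R$, so $d(v_0)\le N+O(\sqrt m)$ by (17), a contradiction. So $v_0\in R$, and by (17)
$$n_R\ge d(v_0)-N-O(\sqrt m)\ge\tfrac12\varepsilon_0m .$$
Since $\rho n_R\le m$, also $\rho\le2/\varepsilon_0$. This bound, unlike $\rho\le N$, does not involve $\varepsilon$; that is why $\varepsilon$ could be chosen small compared with $\varepsilon_0^2$.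

**Step 4c. $f=O(\sqrt m)$.** The purpose is to show that only few edges avoid $S$. From the identity $\frac1{\lambda-\vartheta}=\frac1\lambda+\frac\vartheta{\lambda^2}+\frac{\vartheta^2}{\lambda^2(\lambda-\vartheta)}$ and $\vartheta\le\lambda(F)\le\sqrt f<\lambda$, equation (7) yields
$$\lambda\le\alpha+\frac{|b|^2}\lambda+\frac{b^TA_Fb}{\lambda^2}+\frac{|A_Fb|^2}{\lambda^2(\lambda-\sqrt f)}. \tag{18}$$
By (16), $b_u\le\sqrt\rho+O(m^{-1/4})$, so $b_u^2\le2\rho$. By Cauchy–Schwarz,
$$|A_Fb|^2\le\sum_vd_F(v)\sum_{u\in N_F(v)}b_u^2\le2\rho\sum_vd_F(v)^2\le2\rho\cdot\varepsilon m\cdot2f=4\rho\varepsilon mf,$$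
where $N_F(v)$ denotes the neighborhood of $v$ in $F$. Also $f\le m-D\le(1-\frac{\varepsilon_0}2)m$, so $\sqrt f\le(1-\frac{\varepsilon_0}4)\sqrt m$ and $\lambda-\sqrt f\ge\frac{\varepsilon_0}4\sqrt m$. As $\lambda^2\ge m$ and $\rho\le2/\varepsilon_0$, the last term of (18) is at most
$$\frac{16\rho\varepsilon f}{\varepsilon_0\sqrt m}\le\frac{32\varepsilon f}{\varepsilon_0^2\sqrt m}=\frac f{4\sqrt m}.$$
Multiply (18) by $\lambda\le2\sqrt m$ and use $\alpha\le N$, $b^TA_Fb\le2Nm$, $|b|^2\le D\le m-f$:
$$m<\lambda^2\le m-f+\frac f2+O(\sqrt m).$$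
Hence $f=O(\sqrt m)$.

**Step 4d. $G[R]\cong K_{2k-1}$.** The purpose is to obtain (i). By (9), (11) and (12), $2pm-O(\sqrt m)\le\alpha\lambda^2+2Nf=\alpha m+O(\sqrt m)$, so $\alpha\ge2p-O(m^{-1/2})$. By (16), $\alpha=y^TA_Sy=\frac{2e(R)}\rho+O(m^{-1/4})$. Hence $e(R)-p\rho\ge-O(m^{-1/4})$ because $\rho=O(1)$; it is an integer, so $e(R)\ge p\rho$.

The matching number of $G[R]$ is at most $p$, because a $k$-matching together with $k$ of the $n_R$ outside vertices joined to all of $R$ would give $kK_3$. If $\rho\ge2p+2$, the Erdős–Gallai theorem gives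
$$e(R)\le\max\Bigl\{p(2p+1),\ p\rho-\frac{p(p+1)}2\Bigr\}<p\rho,$$
a contradiction. So $\rho\le2p+1$, and $p\rho\le e(R)\le\binom\rho2$ gives $\rho\ge2p+1$. Therefore $\rho=2p+1=r$, equality holds throughout, and $G[R]$ is complete. This is (i).

## 9. Theorem B, third part: the estimate with error $O(m^{-1/2})$

Now $R$ is known, and we repeat the deletion argument with $S=R$. Let $W=\{w\notin R:R\subseteq N(w)\}$; then $|W|\ge n_R\ge\frac12\varepsilon_0m$. From now on $F=G-R$ and $f=e(F)$.

**Step 5a. Property (ii).** The purpose is to show that $R$ is a core. If $F$ contained a triangle, take $p$ disjoint edges of $G[R]$ and complete each by its own vertex of $W$ off that triangle; this gives $kK_3$. If $uv\in E(F)$ had a common neighbor $s\in R$, take the triangle $suv$ and $p$ disjoint edges covering $R\setminus\{s\}$ (which has $2p$ vertices), each completed by its own vertex of $W\setminus\{u,v\}$; again $kK_3$. Both are impossible.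

**Step 5b. Still $f=O(\sqrt m)$.** The purpose is to carry Step 4c over to the new, larger $F$. The new edges lie inside $S$ ($O(1)$ of them) or join $S\setminus R$ to a vertex $w\notin S$. In the latter case $\emptyset\ne N_S(w)\ne R$, and by (17) there are $O(\sqrt m)$ such edges.

**Step 5c. A bound with the Cauchy–Schwarz defects kept.** The purpose is to bound $(\lambda-p)^2$ with each loss visible. Apply Lemma 4 with $S=R$, $\theta^2=f$; this is allowed since $F$ is triangle-free and $f\le m<\lambda^2$. Then $\sigma=rp$, $D=m-rp-f$, $\alpha\le\lambda(K_r)=2p$, $b_u\le\sqrt r$, $b^TA_Fb\le2rf$, and $|A_Fb|^2\le r\sum_vd_F(v)^2\le r\cdot f\cdot2f=2rf^2$. Inequality (18) holds as before. Multiply it by $\lambda$; since $f=O(\sqrt m)$, $\lambda-\sqrt f\ge\frac12\sqrt m$, and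
$$\lambda^2-2p\lambda\le|b|^2+\frac{2rf}\lambda+\frac{2rf^2}{\lambda(\lambda-\sqrt f)}\le|b|^2+C_1\frac f{\sqrt m}.$$
Put $d_w=d_R(w)$ and $X_w=N_R(w)$. Add $p^2$, use (8), $|b|^2=m-rp-f-(D-|b|^2)$ and $rp-p^2=k(k-1)$:
$$(\lambda-p)^2\le m-k(k-1)-f\Bigl(1-\frac{C_1}{\sqrt m}\Bigr)-\sum_{w\notin R}\bigl(d_w-y(X_w)^2\bigr). \tag{19}$$

**Step 5d. From defects to costs.** The purpose is to replace $d_w-y(X_w)^2$ by $h(d_w)$. All subtracted terms in (19) are nonnegative for large $m$, and $(\lambda-p)^2\ge m-c_0$. So each of them, and also the sum in (19), is at most $c_0$. The vertices of $W$ alone give $|W|(r-y(R)^2)\le c_0$, so $r-y(R)^2=O(1/m)$. As in (16), $|y-\mathbf 1_R/\sqrt r|^2=2-2y(R)/\sqrt r=O(1/m)$. So $y(X)=|X|/\sqrt r+O(m^{-1/2})$, and $y(X)^2=|X|^2/r+O(m^{-1/2})$ for all $X\subseteq R$.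

If $0<d_w<r$, then $h(d_w)\ge h(1)=\frac{r-1}r\ge\frac23$, so
$$d_w-y(X_w)^2\ge h(d_w)-O(m^{-1/2})\ge(1-C_2m^{-1/2})h(d_w).$$
If $d_w\in\{0,r\}$, then $d_w-y(X_w)^2\ge0=h(d_w)$; this matters, since there may be about $m/r$ such vertices and no error per vertex is allowed. Now (19) gives
$$(\lambda-p)^2\le m-k(k-1)-(1-C_3m^{-1/2})\Lambda_R(G).$$
With $(\lambda-p)^2\ge m-c_0$ this yields $\Lambda_R(G)=O(1)$, and then the right inequality of (iii). The left inequality and the converse are Lemma 1, and sharpness was shown in Section 5. This proves Theorem B, and with Sections 3 and 4, Theorem A. $\blacksquare$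

## 10. The runner-up for every residue

**Proof of Corollary C.** Put $c_0=k(k-1)+h(a)+\Gamma(a)$. Since $h(a)\le\frac{k(k-1)}r\le\frac13k(k-1)$ and $\Gamma(a)<2\le k(k-1)$, we have $c_0<\frac72k(k-1)$. Let $G\not\cong G_{m,a}$ be $kK_3$-free with $m$ edges. If $\lambda(G)<p+\sqrt{m-c_0}$, the upper bound holds. Otherwise Theorem B gives a core $R$ with (iii), and it suffices to show $\Lambda_R(G)\ge h(a)+\Gamma(a)$.

**The lower bound for the cost.** This step goes through the possible lists of items. Let $c_1,\dots,c_j$ be the items as in Section 3, so $\sum c_i\equiv a$, and by (5) $\Lambda_R(G)=\frac fr+\sum h(c_i)$ with $f=e(G-R)$.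

* Case $a=0$. If $j=0$, then $f=0$ and every outside vertex is full or isolated, so $G\cong G_{m,0}$, which is excluded. The case $j=1$ is impossible, as one item is not $\equiv0$. If $j\ge2$, Lemma 2 gives $\sum_{i\ge2}h(c_i)\ge h(-c_1)=h(c_1)$, so $\sum h(c_i)\ge2h(c_1)\ge2h(1)=\frac{2(r-1)}r=\Gamma(0)$.
* Case $a\ge1$, $j=1$ (note $j\ge1$ since $a\not\equiv0$). The item is $a$. If it came from a vertex, then $f=0$ and $G\cong G_{m,a}$, excluded. So it comes from an edge: $f=1$, $a=1$, and $\Lambda_R(G)=h(1)+\frac1r=h(1)+\Gamma(1)$.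
* Case $a\ge1$, $j\ge2$, some $c_i\not\equiv a$. By Lemma 2, $\sum_lh(c_l)-h(a)\ge h(c_i)+h(a-c_i)-h(a)$. Let $c'\in\{1,\dots,r-1\}$ be the residue of $a-c_i$; then $c_i+c'$ is $a$ or $a+r$. By (4) the difference is $\frac{2xy}r$, with $x=c_i$, $y=c'$, $x+y=a$ in the first case, and $x=r-c_i$, $y=r-c'$, $x+y=r-a$ in the second. Since $x,y\ge1$, $xy\ge x+y-1$. So the difference is at least $\frac{2(a-1)}r$ (first case, which requires $a\ge2$) or $\frac{2(r-a-1)}r$ (second case, which requires $a\le r-2$). For $2\le a\le r-2$ this is at least $\Gamma(a)$. For $a=r-1$ only the first case occurs, and it gives $\Gamma(r-1)$. For $a=1$ only the second occurs, and $\frac{2(r-2)}r\ge\frac1r=\Gamma(1)$.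
* Case $a\ge1$, $j\ge2$, all $c_i=a$. Then $(j-1)a\equiv0$, so $j\ge3$, and the excess over $h(a)$ is at least $2h(a)=\frac{2a(r-a)}r\ge\frac{2(r-1)}r\ge\Gamma(a)$.

**Attainment.** This step exhibits graphs with cost exactly $h(a)+\Gamma(a)$. In each case take $K_{2k-1}\vee t'K_1$, with $t'$ determined by $m$, plus

* for $a=0$: two extra vertices with $1$ and $r-1$ neighbors in the clique; the cost is $2h(1)=\Gamma(0)$;
* for $a=1$: a disjoint edge; the cost is $1=h(1)+\frac1r$;
* for $2\le a\le r-1$ when $\Gamma(a)=\frac{2(a-1)}r$: two extra vertices with $1$ and $a-1$ neighbors in the clique; by (4) the cost is $h(a)+\frac{2(a-1)}r$;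
* for $2\le a\le r-2$ when $\Gamma(a)=\frac{2(r-a-1)}r$: two extra vertices with $r-1$ and $a+1$ neighbors in the clique; by (4), as $(r-1)+(a+1)=r+a$, the cost is $h(a)+\frac{2\cdot1\cdot(r-a-1)}r$.

In each case the clique is a core, and Lemma 1 gives $\lambda\ge p+\sqrt{m-k(k-1)-h(a)-\Gamma(a)}$. None of these graphs is isomorphic to $G_{m,a}$. To see this, count the vertices of positive degree less than $r$. For large $m$ the clique vertices have degree larger than $r$ and the full vertices have degree $r$. So the count is $2$ in each graph of the list, while in $G_{m,a}$ it is $1$ if $a\ge1$ and $0$ if $a=0$.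

**Uniqueness for every residue.** This step compares first and second place. By Lemma 1, $(\lambda(G_{m,a})-p)^2\ge m-k(k-1)-h(a)$, also for $a=0$. Every other $kK_3$-free graph with $m$ edges has $\lambda\le p+\sqrt{m-k(k-1)-h(a)-\Gamma(a)+Cm^{-1/2}}$. As $\Gamma(a)>0$, this is smaller for large $m$. So $G_{m,a}$ is the unique maximizer for every residue $a$, including $a=0$. $\blacksquare$
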